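# $\Sigma$-coperfect modules with and without perfect decompositions

## Two theorems on $\Sigma$-coperfect modules

Rings are associative with unit, except for two auxiliary algebras $B$ and $R'$ that appear later, and modules are left modules. For a ring $A$ and an $A$-module $M$ we put $R=\mathrm{End}_A(M)$. It acts on $M$ from the left, so $M$ is also an $R$-module, and the two actions commute.

**Theorem 1.** For every field $k$ there are a $k$-algebra $A$ and an $A$-module $M$ generated by $\aleph_1$ elements such that $M$ is $\Sigma$-coperfect over $R=\mathrm{End}_A(M)$, but $M$ is not a direct sum of indecomposable modules. In particular $M$ is not a direct sum of modules with local endomorphism rings, and $M$ has no perfect decomposition.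

**Theorem 2.** Let $M$ be a direct sum of countably generated $A$-modules. If $M$ is $\Sigma$-coperfect over $R=\mathrm{End}_A(M)$, then $M$ has a perfect decomposition.

The question behind these statements comes from Leonid Positselski and Jan Stovicek, "Topologically semisimple and topologically perfect topological rings", arXiv:1909.12203 (2019): if $M$ is $\Sigma$-coperfect over $R$, must the $A$-module $M$ have a perfect decomposition? Theorem 1 says no. Theorem 2 says that the counterexample is as small as it can be: a counterexample is never countably generated, so $\aleph_1$ is exactly the least cardinality of a generating set of a counterexample.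

Now the words.

**Definition (coperfect).** An $R$-module is *coperfect* if it satisfies the descending chain condition on cyclic submodules. (This is equivalent to the condition on finitely generated submodules, but we use only the cyclic version.) The module $M$ is *$\Sigma$-coperfect* over $R$ if the countable direct sum $M^{(\omega)}$ is a coperfect $R$-module.

A descending chain of cyclic submodules has generators $y_0$, $y_1=r_1y_0$, $y_2=r_2r_1y_0$, and so on. So coperfectness says: for every element $y_0$ and all $r_1,r_2,\dots\in R$, the chain $Rr_n\cdots r_1y_0$ stabilizes. Submodules of coperfect modules are coperfect. Quotients are too: a chain generated by $\bar y_0$, $r_1\bar y_0$, $r_2r_1\bar y_0,\dots$ in a quotient lifts to the chain generated by $y_0$, $r_1y_0$, $r_2r_1y_0,\dots$ for any lift $y_0$ of $\bar y_0$, and once the upper chain is stationary, so is its image.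

**Definition (perfect decomposition).** A *perfect decomposition* of the $A$-module $M$ is a decomposition $M=\bigoplus_{i\in I}M_i$ such that each $\mathrm{End}_A(M_i)$ is local and the family $\{M_i\}$ is *locally T-nilpotent*: for every sequence of indices $i_1,i_2,\dots$, every sequence of non-isomorphisms $f_n\colon M_{i_n}\to M_{i_{n+1}}$ and every $x\in M_{i_1}$, there is $n\ge1$ with $f_nf_{n-1}\cdots f_1(x)=0$.

The following textbook facts will be used freely.

- A *local* ring is a nonzero ring whose non-units form an ideal. Its only idempotents are $0$ and $1$, so a module with local endomorphism ring is nonzero and indecomposable. If a nonzero ring $E$ has an ideal $K\subset J(E)$ such that $E/K$ is a division ring, then $E$ is local. Here $J(E)$ is the Jacobson radical; a nil ideal is contained in it.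
- A direct summand of ${}_AM$ has the form $pM$ with $p=p^2\in R$, and $\mathrm{End}_A(pM)=pRp$. If $p=e+e'$ with orthogonal idempotents $e,e'\in pRp$, then $pM=eM\oplus e'M$.
- For a module $N$, $\mathrm{rad}\,N$ is the intersection of the maximal submodules of $N$. A nonzero cyclic module has a maximal submodule. If $K\subset N$, then $\mathrm{rad}\,K\subset\mathrm{rad}\,N$: for $P$ maximal in $N$, either $K\subset P$, or $K/(K\cap P)\cong(K+P)/P=N/P$ is simple.
- Quotients of semisimple modules are semisimple, and in a semisimple module the maximal submodules intersect in $0$. The endomorphism ring of a simple module is a division ring (Schur).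

## Vector spaces and $p$-groups

Three cases can be settled by hand.

**Example (vector spaces).** Let $A=k$ be a field and $M=V\neq0$ a vector space, so $R=\mathrm{End}_k(V)$. Any nonzero vector can be mapped to any vector, so $V$ is a simple $R$-module and $V^{(\omega)}$ is semisimple. Its cyclic submodules lie in finite direct sums of copies of $V$, hence have finite length, and $V$ is $\Sigma$-coperfect. A basis gives $V=\bigoplus k$ with $\mathrm{End}_k(k)=k$ local. A non-isomorphism $k\to k$ is zero, so the decomposition is perfect.

**Example (the Prüfer group).** Let $A=\mathbb Z$ and $M=\mathbb Z(p^\infty)$. Then $R=\mathbb Z_p$, the $p$-adic integers, a local ring. An element of $M^{(\omega)}$ is killed by some $p^l$, so it generates a quotient of $\mathbb Z/p^l$, which is finite; hence $M$ is $\Sigma$-coperfect. The one-term decomposition is perfect: a non-isomorphism is a non-unit of $\mathbb Z_p$, that is, divisible by $p$, and a composite of $l$ of them kills every $x$ with $p^lx=0$. Note the word "locally": the maps $p^n\colon M\to M$ are never zero, but each single element dies. Note also that $R=\mathbb Z_p$, as a module over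 itself, is *not* coperfect, because of the chain $p^n\mathbb Z_p$.

**Example (T-nilpotence can fail).** Let $M=\bigoplus_{n\ge1}\mathbb Z/p^n$ over $A=\mathbb Z$. The rings $\mathrm{End}(\mathbb Z/p^n)=\mathbb Z/p^n$ are local, but multiplication by $p$ gives injective non-isomorphisms $\mathbb Z/p^n\to\mathbb Z/p^{n+1}$, and no composite of them kills anything. Correspondingly $M$ is not coperfect. Let $x_n$ be the class of $p^{n-1}$ in the summand $\mathbb Z/p^n$. Then $x_{n+1}\in Rx_n$, and every element of $Rx_{n+1}$ is divisible by $p^n$ in $M$, while $x_n$ is not. So $Rx_1\supsetneq Rx_2\supsetneq\cdots$.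

The last example shows a general fact: coperfectness takes care of T-nilpotence, once a decomposition with local endomorphism rings is at hand.

**Lemma 3.** If $M=\bigoplus_iM_i$ with all $\mathrm{End}_A(M_i)$ local and $M$ is coperfect over $R$, then $\{M_i\}$ is locally T-nilpotent.

*Proof.* Let $f_n\colon M_{i_n}\to M_{i_{n+1}}$ be non-isomorphisms and $x\in M_{i_1}$. Extend $f_n$ by zero on the other summands to $g_n\in R$. The chain $Rg_n\cdots g_1x$ stabilizes, so for some $n\ge1$ the element $y=g_n\cdots g_1x=f_n\cdots f_1(x)\in M_{i_{n+1}}$ satisfies $y=sg_{n+1}y$ with some $s\in R$. Let $p$ be the projection of $M$ onto $M_{i_{n+1}}$ and put $c=psf_{n+1}\in\mathrm{End}_A(M_{i_{n+1}})$. Then $y=py=cy$. If $c$ were a unit, $f_{n+1}$ would be a split monomorphism from a nonzero module into the indecomposable module $M_{i_{n+2}}$, hence an isomorphism, which it is not. So $c$ is a non-unit of a local ring, $1-c$ is a unit, and $(1-c)y=0$ gives $y=0$. $\square$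

So the whole question is whether $\Sigma$-coperfectness forces a decomposition into modules with local endomorphism rings.

## Finitely generated modules

When $M$ is finitely generated there is a direct argument. Its two ingredients come back later, so we state them separately. The first produces idempotents.

**Lemma 4.** Let $a$ be an element of a ring and $h=a^2-a$. Put $a_0=a$ and $a_{n+1}=3a_n^2-2a_n^3$. Then every $a_n$ is a polynomial in $a$ with integer coefficients and zero constant term, and
$$a_n^2-a_n\in\mathbb Z[a]h^{2^n},\qquad a_{n+1}-a_n\in\mathbb Z[a]h^{2^n},\qquad a_n-a\in\mathbb Z[a]h. \tag{1}$$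
In particular, if $h$ is nilpotent, then $a_n$ is an idempotent for all large $n$.

*Proof.* With $q=3t^2-2t^3$ we have $q-t=-t(2t-1)(t-1)$, and $q=t^2(3-2t)$, $q-1=-(t-1)^2(2t+1)$. Hence
$$q-t=(t^2-t)(1-2t),\qquad q^2-q=(t^2-t)^2(4t^2-4t-3). \tag{2}$$
Everything takes place in the commutative ring $\mathbb Z[a]$. The second identity with $t=a_n$ gives the first claim of (1) by induction, since $h^{2^n}$ squared is $h^{2^{n+1}}$. The first identity then gives the second claim, and summing gives the third. $\square$

The second ingredient finds a semisimple quotient.

**Lemma 5.** If $N$ is a cyclic coperfect module over a ring $R$, then $N/\mathrm{rad}\,N$ is semisimple of finite length.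

*Proof.* The module $N/\mathrm{rad}\,N$ is again cyclic and coperfect, and it has zero radical, so we may assume $\mathrm{rad}\,N=0$. Put $K_0=N$. Suppose a nonzero cyclic submodule $K_j$ of $N$ is given. By the chain condition $K_j$ contains a minimal nonzero cyclic submodule $T_j$. It is simple, because each of its nonzero elements generates it. Since $\mathrm{rad}\,K_j\subset\mathrm{rad}\,N=0$, there is a maximal submodule $K_{j+1}$ of $K_j$ not containing $T_j$. Then $K_j=T_j\oplus K_{j+1}$, and $K_{j+1}\cong K_j/T_j$ is cyclic. The strictly descending chain of cyclic modules $K_0\supsetneq K_1\supsetneq\cdots$ must end, and it can end only with $K_j=0$. Then $N=T_0\oplus\cdots\oplus T_{j-1}$. $\square$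

Now let $M=Ac_1+\dots+Ac_n$ be $\Sigma$-coperfect. The map
$$R\to M^n,\qquad r\mapsto(rc_1,\dots,rc_n) \tag{3}$$
is $R$-linear and injective, since an $A$-linear map is determined by its values on generators. So $R$, as a left module over itself, is coperfect. Let $J=J(R)=\mathrm{rad}({}_RR)$. By Lemma 5, $R/J$ is a semisimple ring. The ideal $J$ is nil: for $h\in J$ the chain $Rh^n$ stabilizes, so $h^n=sh^{n+1}$ for some $n$ and $s$, so $(1-sh)h^n=0$ with $1-sh$ a unit, and $h^n=0$.

Write $1=\varepsilon_1+\dots+\varepsilon_q$ in $R/J$ with orthogonal idempotents such that each $(R/J)\varepsilon_i$ is simple. Lift them one at a time: if orthogonal idempotents $d_1,\dots,d_{i-1}$ are found, let $f'=1-d_1-\dots-d_{i-1}$ and let $b\in R$ lift $\varepsilon_i$. Then $f'bf'$ lifts $\varepsilon_i$, and Lemma 4 in $f'Rf'$ gives an idempotent $d_i\in f'Rf'$ lifting $\varepsilon_i$. In the end $1-d_1-\dots-d_q$ is an idempotent in the nil ideal $J$, so it is $0$ and $M=\bigoplus d_iM$. The ring $d_iRd_i$ modulo the nil ideal $d_iJd_i$ is $\varepsilon_i(R/J)\varepsilon_i$, opposite to the endomorphism ring of a simple module, hence a division ring.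 So $d_iRd_i$ is local, and with Lemma 3 the decomposition is perfect.

The step that does not survive for infinitely generated $M$ is (3). With generators $c_1,c_2,\dots$ the map $r\mapsto(rc_j)_j$ lands in the product $M^\omega$, and the hypothesis is about the direct sum $M^{(\omega)}$. The conclusion drawn from (3) can really fail: for $M=\mathbb Z(p^\infty)$ the module is $\Sigma$-coperfect but $R=\mathbb Z_p$ is not coperfect. What remains true is that each quotient of $R$ by the annihilator of finitely many elements embeds in some $M^n$. So $R$ has to be treated as a topological ring, approximated by these quotients. The counterexample, and the proof of Theorem 2, both depend on how well the approximation works.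

## The algebra $k\oplus k^{(\omega)}$, whose idempotents keep splitting

To violate the conclusion we want a ring with good finite quotients in which some idempotents split forever. Here is the simplest candidate. Fix a field $k$.

Let $B=k^{(\omega)}$ be the algebra, without unit, of finitely supported functions $\omega\to k$ under pointwise multiplication, and $B^+=k\oplus B$ its unitalization. For finite $F\subset\omega$ let
$$U_F=\{b\in B:\ b|_F=0\},$$
an ideal of $B^+$, with $\dim_kB/U_F=|F|$. Let $e_z\in B$ be the characteristic function of $\{z\}$.

It helps to read $\lambda+b$ as the function on $\omega\cup\{\infty\}$ with value $\lambda+b(z)$ at $z\in\omega$ and $\lambda$ at $\infty$. Then $B^+$ is the algebra of functions $c$ with $c(z)=c(\infty)$ for all but finitely many $z$, and $B^+/U_F\cong k^{F\cup\{\infty\}}$ by restriction. An idempotent $c$ with $c(\infty)=1$ equals $1$ at almost all $z$. For such a $z$, $c=e_z+(c-e_z)$ is a sum of two nonzero orthogonal idempotents. So an idempotent of $B^+$ that is nonzero at $\infty$ always splits further, and the characteristic function of $\{\infty\}$ is not in $B^+$.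

A sensible first attempt is to realize $B^+$ as an endomorphism ring by taking
$$M_0=\bigoplus_FB^+/U_F,\qquad A_0=\mathrm{End}_{B^+}(M_0),$$
so that $B^+$ acts on the $A_0$-module $M_0$. Every cyclic $B^+$-submodule of $M_0^{(\omega)}$ is finite-dimensional, which is more than coperfectness asks. But $\mathrm{End}_{A_0}(M_0)$ is larger than $B^+$: it is the algebra $\widehat C=k^{\omega\cup\{\infty\}}$ of *all* functions. Let us check this.

The algebra $\widehat C$ acts on each $B^+/U_F=k^{F\cup\{\infty\}}$ through restriction. On finitely many summands at once, a given $\hat c\in\widehat C$ acts like an element of $B^+$ with the same values on a large finite set and at $\infty$. So it commutes with every $a\in A_0$ on every $m\in M_0$: use the summands met by $m$ and by $am$. Conversely let $\varphi\in\mathrm{End}_{A_0}(M_0)$. It commutes with the projections to the summands and with the canonical maps $B^+/U_G\to B^+/U_F$ for $F\subset G$. So the elements $\varphi(1+U_F)\in k^{F\cup\{\infty\}}$ are compatible under restriction, and they define a function $\hat c\in\widehat C$. Since multiplication by $s\in B^+$ on a summand lies in $A_0$,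 $\varphi(s+U_F)=s\varphi(1+U_F)=\hat c\,(s+U_F)$. So $\varphi=\hat c$.

In $\widehat C$ the missing idempotent $e_\infty$ is present. An element of $M_0$ is killed by almost all $e_z$, so $M_0=e_\infty M_0\oplus\bigoplus_{z\in\omega}e_zM_0$, with endomorphism rings $k$. Cyclic $\widehat C$-submodules of $M_0$ are finite-dimensional, so Lemma 3 applies and the decomposition is perfect. The attempt has failed, and the reason is completion: $B^+$ is not complete for the ideals $U_F$, and passing to $\mathrm{End}_{A_0}(M_0)$ completes it.

The way around this is to make $B^+$ not the endomorphism ring but a quotient of it. We look for a ring $R$ that *is* complete, with a surjection $\sigma\colon R\to B^+$ whose kernel $H$ satisfies $H^2=0$. Idempotents lift along $\sigma$, so the endless splitting in $B^+$ passes up to $R$. And a kernel of square zero does little harm to the chain condition. The one delicate point is that a complete ring may have a quotient that is not complete, and this is where $\omega_1$ enters.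

## A complete ring with square-zero kernel over $k\oplus k^{(\omega)}$

**Construction.** Let $X=\omega_1$ and let $R'=B^{(X)}$ be the space of finitely supported families $v=(v_x)_{x\in X}$ with $v_x\in B$. Put
$$\sigma(v)=\sum_xv_x\in B,\qquad v\cdot w=\sigma(v)w,\quad\text{i.e. }(vw)_x=\sigma(v)w_x .$$
Then $\sigma(vw)=\sigma(v)\sigma(w)$, hence $(vw)u=\sigma(v)\sigma(w)u=v(wu)$, and $R'$ is an associative algebra. Let $R=k\oplus R'$ be its unitalization. Then $\sigma$ extends to a surjective unital ring homomorphism $\sigma\colon R\to B^+$ that is the identity on $k$. Its kernel $H$ lies in $R'$, and for $h,h'\in H$ we have $hh'=\sigma(h)h'=0$. So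
$$H^2=0. \tag{4}$$

To get a feeling for $R'$, write $[b]_x$ for the family with $x$-component $b$ and all other components $0$. Then $[b]_x[c]_y=[bc]_y$. Each $[e_z]_x$ is an idempotent, and $[e_z]_x-[e_z]_y\in H$: above each $e_z$ there are now $\aleph_1$ copies, which become equal modulo $H$.

For a countable ordinal $\alpha=\{\beta:\beta<\alpha\}\subset X$ and a finite $F\subset\omega$ let
$$N_{\alpha,F}=\{v\in R':\ v_x=0\text{ for }x\in\alpha,\ \ v_x\in U_F\text{ for all }x\in X\},$$
and let $\mathfrak B$ be the set of all $N_{\alpha,F}$. Note $N_{0,\varnothing}=R'$ and $|\mathfrak B|=\aleph_1$. We need four properties.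

**(a) Each $N_{\alpha,F}$ is a left ideal of $R$.** It is a $k$-subspace. For $w\in N_{\alpha,F}$ and $v\in R'$ the component $(vw)_x=\sigma(v)w_x$ is $0$ for $x\in\alpha$ and always lies in $U_F$.

**(b) $\mathfrak B$ is downward directed with zero intersection.** Indeed $N_{\alpha,F}\cap N_{\alpha',F'}=N_{\max(\alpha,\alpha'),F\cup F'}$, and if $v$ lies in all of them, then $v_x=0$ for every $x$, because $x\in\alpha$ for $\alpha=x+1$.

**(c) For $I\in\mathfrak B$ and $s\in R$ there is $J\in\mathfrak B$ with $Js\subset I$.** Let $I=N_{\alpha,F}$ and $s=\lambda+w$ with $\lambda\in k$, $w\in R'$. The set $G=\bigcup_x\mathrm{supp}(w_x)$ is finite. If $t\in N_{\alpha,F\cup G}$, then $\sigma(t)$ vanishes on $G$, so $tw=\sigma(t)w=0$ and $ts=\lambda t\in I$. Take $J=N_{\alpha,F\cup G}$. This is the purpose of the sets $F$.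

**(d) The map $R\to\varprojlim_{I\in\mathfrak B}R/I$ is bijective.** This is the purpose of the ordinals $\alpha$. Injectivity is (b). For surjectivity take a compatible family in the $R/I$. Its component in $R/R'=k$ is some $\lambda$; subtracting $\lambda\cdot1$ we may assume that the family consists of elements $u_{\alpha,F}\in R'/N_{\alpha,F}$. Now
$$R'/N_{\alpha,F}=B^{(\alpha)}\oplus(B/U_F)^{(X\setminus\alpha)} .$$
For $x\in X$ let $v_x\in B$ be the $x$-component of $u_{\alpha,F}$ for any $\alpha>x$. It does not depend on the choice: compare $u_{\alpha,F}$ and $u_{\alpha',F'}$ with $u_{\max(\alpha,\alpha'),F\cup F'}$; on components $x\in\alpha$, respectively $x\in\alpha'$, the transition maps are the identity of $B$.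

For each countable $\alpha$ the family $(v_x)_{x\in\alpha}$ is the $B^{(\alpha)}$-part of $u_{\alpha,F}$, so it has finite support. Suppose that $v=(v_x)_{x\in X}$ had infinite support. A countably infinite subset of the support is bounded in $\omega_1$, so it lies in some countable ordinal $\alpha$, and this contradicts the previous sentence. So $v\in R'$.

Finally $v$ maps to $u_{\alpha,F}$ for all $\alpha,F$. The components at $x\in\alpha$ agree by definition. For $x\notin\alpha$ we have $x+1>\alpha$. The element $u_{x+1,F}$ has $x$-component $v_x$, so the $x$-component of its image $u_{\alpha,F}$ is $v_x+U_F$. This proves (d).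

The choice $X=\omega$, with $\alpha$ running over finite ordinals, would not do. The components $v_x=e_x$ give, for each finite $\alpha$ and $F$, an element of $B^{(\alpha)}\oplus(B/U_F)^{(\omega\setminus\alpha)}$, because $e_x\in U_F$ unless $x\in F$. These elements are compatible, and they come from no finitely supported family.

## A module whose bi-endomorphism ring is $R$

We realize $R$ as an endomorphism ring, by the construction that was too generous for $B^+$. Let
$$M=\bigoplus_{I\in\mathfrak B}R/I\quad\text{as a left }R\text{-module},\qquad A=\mathrm{End}_R(M),$$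
and write $1_I=1+I\in R/I\subset M$. Since $k$ is central in $R$, $A$ is a $k$-algebra.

**Claim.** The natural map $R\to\mathrm{End}_A(M)$ is an isomorphism, and the elements $1_J$ $(J\in\mathfrak B)$ generate $M$ over $A$.

The map is injective: if $rM=0$, then $r\in I$ for all $I\in\mathfrak B$, so $r=0$ by (b). Let $\varphi\in\mathrm{End}_A(M)$. The point is that $A$ contains enough maps to determine $\varphi$.

The projection of $M$ onto the summand $R/I$ lies in $A$, so $\varphi$ commutes with it. Hence $\varphi(1_I)=r_I+I$ for some $r_I\in R$.

For $J\subset I$ in $\mathfrak B$ the canonical map $R/J\to R/I$, extended by $0$ on the other summands, lies in $A$. Hence $r_J\equiv r_I$ modulo $I$. The family $(r_I+I)$ is compatible, and by (d) there is $r\in R$ with $r-r_I\in I$ for all $I\in\mathfrak B$.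

Let $s\in R$ and $I\in\mathfrak B$, and choose $J$ with $Js\subset I$ by (c). Then $t+J\mapsto ts+I$ is a well-defined $R$-linear map $R/J\to R/I$. Extended by $0$, it is an element $a\in A$ with $a1_J=s+I$. So
$$\varphi(s+I)=a\varphi(1_J)=a(r+J)=rs+I .$$
The elements $s+I$ generate $M$ additively, so $\varphi$ is multiplication by $r$. The equality $a1_J=s+I$ also shows that the $\aleph_1$ elements $1_J$ generate $M$ over $A$. $\square$

From now on $R=\mathrm{End}_A(M)$.

## The chain condition from $H^2=0$

We show that $M$ is $\Sigma$-coperfect over $R$. By (c) the annihilator of $s+I\in R/I$ contains some $J\in\mathfrak B$. An element of $M^{(\omega)}$ has finitely many nonzero components in the modules $R/I$, so by (b) its annihilator also contains some member of $\mathfrak B$.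

**Step 1: cyclic submodules are finite-dimensional modulo $H$.** Let $N=Rn\subset M^{(\omega)}$ be cyclic, with $N_{\alpha,F}n=0$. Then $N/HN$ is a quotient of $R/(N_{\alpha,F}+H)$. We claim
$$N_{\alpha,F}+H\supset R'\cap\sigma^{-1}(U_F). \tag{5}$$
Let $v\in R'$ with $\sigma(v)\in U_F$. Since $\alpha$ is countable, there is $x\in X\setminus\alpha$. The family $[\sigma(v)]_x$ lies in $N_{\alpha,F}$, and it has the same image under $\sigma$ as $v$, so $v-[\sigma(v)]_x\in H$. The right side of (5) has codimension $1+|F|$ in $R$: one dimension for $R/R'$ and $|F|$ for $B/U_F$. So $\dim_kN/HN<\infty$.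

**Step 2: chains stabilize.** Let $N_0\supset N_1\supset\cdots$ be cyclic submodules of $M^{(\omega)}$. The subspaces $N_k+HN_0$ lie between $HN_0$ and $N_0$, and $N_0/HN_0$ is finite-dimensional. So there is $k_0$ with $N_k+HN_0=N_{k_0}+HN_0$ for $k\ge k_0$. Multiply by $H$ and use (4):
$$HN_{k_0}\subset HN_k+H^2N_0=HN_k\subset HN_{k_0}.$$
So $HN_k=HN_{k_0}=:L$ for all $k\ge k_0$. All $N_k$ with $k\ge k_0$ contain $L$, and $N_{k_0}/L=N_{k_0}/HN_{k_0}$ is finite-dimensional by Step 1. Hence the chain $N_k/L$ stabilizes, and so does $(N_k)$. Thus $M$ is $\Sigma$-coperfect. $\square$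

## Every idempotent outside $R'$ splits

Here we finish the proof of Theorem 1. Suppose $M=\bigoplus_iM_i$ with all $M_i$ indecomposable $A$-modules, and let $p_i\in R$ be the corresponding projections, so that $M_i=p_iM$ and $\mathrm{End}_A(M_i)=p_iRp_i$.

**Step 1: some summand is visible at $\infty$.** Let $m=1+R'$ in the summand $R/R'=R/N_{0,\varnothing}$ of $M$. As $m=\sum_ip_im\neq0$, some $p=p_i$ has $pm=p+R'\ne0$, that is, $p\notin R'$. Write $\sigma(p)=\lambda+b$ with $b\in B$. Then $\lambda\in k$ is a nonzero idempotent, so $\lambda=1$ and $\sigma(p)=1+b$.

**Step 2: the image of $pRp$ has a nontrivial idempotent.** Choose $z\in\omega\setminus\mathrm{supp}(b)$. Then $(1+b)e_z=e_z$, so $e_z\in\sigma(p)B^+\sigma(p)=\sigma(pRp)$. The idempotent $e_z$ is not $0$, and it is not $1+b=\sigma(p)$, since $e_z\in B$ and $1+b\notin B$.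

**Step 3: lift it.** Choose $a\in pRp$ with $\sigma(a)=e_z$. Then $h=a^2-a\in H$, so $h^2=0$. By (2), $e=3a^2-2a^3\in pRp$ satisfies $e^2-e=h^2(4a^2-4a-3)=0$ and $e-a=h(1-2a)\in H$. So $e$ is an idempotent of $pRp$ with $\sigma(e)=e_z$, and hence $e\ne0$ and $e\neq p$. Then $M_i=eM\oplus(p-e)M$ with both summands nonzero, a contradiction.

So $M$ is not a direct sum of indecomposable modules. Modules with local endomorphism rings are indecomposable, so $M$ is not a direct sum of such modules and has no perfect decomposition. This proves Theorem 1. $\blacksquare$

## Countably generated modules: idempotents that converge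

We turn to Theorem 2. First we need that the hypothesis passes to direct summands.

**Lemma 6.** If $M$ is $\Sigma$-coperfect over $R$ and $p\in R$ is an idempotent, then $pM$ is $\Sigma$-coperfect over $\mathrm{End}_A(pM)=pRp$.

*Proof.* Let $x\in(pM)^{(\omega)}\subset M^{(\omega)}$ and $s_1,s_2,\dots\in pRp$, and put $y_n=s_n\cdots s_1x$. The chain $Ry_n$ stabilizes. Multiplying by $p$, so does $pRy_n=pRp\,y_n$, where we used $y_n=py_n$. $\square$

With Lemmas 3 and 6 the main work is the following.

**Proposition 7.** If $M$ is countably generated over $A$ and $\Sigma$-coperfect over $R$, then $M$ is a direct sum of modules with local endomorphism rings.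

The plan is that of the finitely generated case: find an ideal $H$ with $R/H$ controlled by semisimple modules, lift idempotents, and add them up. Each operation is now carried out "on finitely many generators at a time". Let $c_1,c_2,\dots$ generate $M$, and put
$$I_0=R,\qquad I_n=\mathrm{Ann}_R(c_1,\dots,c_n)=\{r\in R:rc_1=\dots=rc_n=0\}.$$
These left ideals decrease. Call a left ideal *open* if it contains some $I_n$. For $M=\mathbb Z(p^\infty)$ and $c_n$ of order $p^n$, $I_n=p^n\mathbb Z_p$, and the open left ideals are exactly the nonzero ideals of $\mathbb Z_p$.

**Step 1: pointwise limits.** This step replaces the ring $R$ by the system of its quotients $R/I_n$.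

For $m\in M$ the left ideal $\mathrm{Ann}_R(m)$ is open: if $m=\sum_{j\le n}a_jc_j$, then $rm=\sum a_j(rc_j)$, so $I_n\subset\mathrm{Ann}_R(m)$. Also $\bigcap_nI_n=0$.

Let $(r_n)$ be a sequence in $R$ such that for each $k$ one has $r_{n+1}-r_n\in I_k$ for $n\gg0$. Then for each $m$ the sequence $(r_nm)$ is eventually constant. Let $rm$ be its final value. The map $r$ is $A$-linear, since on finitely many elements it agrees with $r_n$ for large $n$. So $r\in R$. For each $k$ we have $r-r_n\in I_k$ for $n\gg0$; more precisely, if $r_{l+1}-r_l\in I_k$ for all $l\ge n$, then $r-r_n\in I_k$, as one sees by evaluating at $c_1,\dots,c_k$. If all $r_n$ lie in an open left ideal $I\supset I_k$, then $r\in r_n+I_k\subset I$ for large $n$. So the same holds for an intersection of open left ideals.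

If $I\supset I_n$ is open and $r\in R$, then $(I:r)=\{t\in R:tr\in I\}$ is open, because it contains $\mathrm{Ann}_R(rc_1,\dots,rc_n)$, a finite intersection of open left ideals.

**Step 2: open quotients have semisimple tops.** The map $r\mapsto(rc_1,\dots,rc_n)$ gives $R/I_n\cong R(c_1,\dots,c_n)\subset M^n$, so $R/I_n$ is coperfect. For $I$ open, $R/I$ is a quotient of some $R/I_n$, so it is coperfect as well. By Lemma 5, $N/\mathrm{rad}\,N$ is semisimple of finite length for every $N\cong R/I$ with $I$ open. Let $I^\sharp$ be the intersection of the maximal left ideals containing $I$ (and $R^\sharp=R$). Then $R/I^\sharp$ is semisimple of finite length, and $I\subset I'$ implies $I^\sharp\subset I'^\sharp$.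

**Step 3: the ideal $H$.** This is the substitute for the Jacobson radical. Put
$$H=\bigcap_nI_n^\sharp .$$
A maximal left ideal is open exactly when it contains some $I_n$, so $H$ is the intersection of all open maximal left ideals. Let $P$ be one of them and $0\ne t=r+P\in R/P$. Then $\mathrm{Ann}(t)=(P:r)$ is open by Step 1, and maximal because $R/\mathrm{Ann}(t)\cong Rt=R/P$ is simple. So $H\subset\mathrm{Ann}(t)$ for all $t$, that is, $H$ annihilates $R/P$. Conversely, $\mathrm{Ann}(R/P)\subset\mathrm{Ann}(1+P)=P$. Hence $H$ is the intersection of the annihilators of the modules $R/P$, and so it is a two-sided ideal. Moreover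
$$HN\subset\mathrm{rad}\,N\quad\text{for every }N\cong R/I\text{ with }I\text{ open}, \tag{6}$$
because a simple quotient of $R/I$ has the form $R/P$ with $P\supset I$ maximal, hence open, and $H$ annihilates it.

**Step 4: $H+I_n=I_n^\sharp$.** So $H$ is large enough to be seen in each quotient. The inclusion "$\subset$" is clear. For the other one we first show
$$I_{n+1}^\sharp+I_n=I_n^\sharp. \tag{7}$$
Here "$\subset$" is clear again. The module $R/(I_{n+1}^\sharp+I_n)$ is a quotient of the semisimple module $R/I_{n+1}^\sharp$, so its maximal submodules intersect in $0$. Thus $I_{n+1}^\sharp+I_n$ is an intersection of maximal left ideals that contain $I_n$, and it contains $I_n^\sharp$.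

Now let $r=r_n\in I_n^\sharp$. Using (7), choose inductively $r_{l+1}\in I_{l+1}^\sharp$ with $r_{l+1}-r_l\in I_l$ for $l\ge n$. By Step 1 there is a limit $r_\infty$, with $r_\infty-r_l\in I_l$ for all $l\ge n$. Hence $r_\infty\in I_l^\sharp$ for all $l\ge n$, so $r_\infty\in H$, and $r\in r_\infty+I_n\subset H+I_n$.

**Step 5: $H$ is pointwise T-nilpotent.** This replaces "$J$ is nil". Let $h_1,h_2,\dots\in H$ and $m\in M$. We claim $h_n\cdots h_1m=0$ for some $n$. By coperfectness of $M$ there is $n$ such that $y=h_n\cdots h_1m$ satisfies $Ry=Rh_{n+1}y$. Since $Ry\cong R/\mathrm{Ann}(y)$ with $\mathrm{Ann}(y)$ open, (6) gives $Ry=Rh_{n+1}y\subset HRy\subset\mathrm{rad}(Ry)$. A nonzero cyclic module has a maximal submodule, so $y=0$.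

Two consequences follow. For $h\in H$ the series $\sum_nh^n$ is a finite sum on each $m\in M$, so it defines an element of $R$ inverse to $1-h$. As $H$ is an ideal, $H\subset J(R)$. And the only idempotent in $H$ is $0$, since $em=e^nm$ for all $n\ge1$.

**Step 6: lifting one idempotent.** Let $a\in R$ with $h=a^2-a\in H$. We claim that there is an idempotent $e\in R$ with $e-a\in H$; that $e\in I$ if $a$ lies in an open left ideal $I$; and that $e\in fRf$ if $a\in fRf$ for an idempotent $f$.

Take the sequence $(a_n)$ of Lemma 4. By Step 5, for each $m\in M$ we have $h^{2^n}m=0$ for $n\gg0$. By (1), $a_{n+1}-a_n$ then kills any given finite set of elements for $n\gg0$. So Step 1 gives a pointwise limit $e\in R$. It is idempotent: given $m$, let $n_0$ be such that $em=a_nm$ for $n\ge n_0$, and take $n\ge n_0$ so large that also $e(em)=a_n(em)$ and $(a_n^2-a_n)m=0$. Then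
$$e(em)=a_n(em)=a_n(a_nm)=a_n^2m=a_nm=em .$$
By (1), $a_n-a\in H$. The sequence $(a_n-a)$ converges to $e-a$, and $H$ is an intersection of open left ideals, so $e-a\in H$. If $a\in I$, then $a_n\in Ra\subset I$ for all $n$, so $e\in I$ by Step 1. If $a\in fRf$, then $fa_nf=a_n$, and evaluating on $m$ for $n$ large gives $fefm=fa_nfm=a_nm=em$, so $e=fef$.

**Step 7: the ring $S=R/H$ is a product of simple modules.** Put $S_n=R/I_n^\sharp=R/(H+I_n)$. These are left $S$-modules, semisimple of finite length, with $S_0=0$. We claim that
$$S\to\varprojlim_nS_n \tag{8}$$
is bijective. It is injective since $\bigcap I_n^\sharp=H$. For surjectivity let $r_n\in R$ represent a compatible family, so $r_{n+1}-r_n\in I_n^\sharp=H+I_n$. Changing $r_{n+1}$ by an element of $H$ does not change its class in $S_{n+1}$. So, successively, we can arrange $r_{n+1}-r_n\in I_n$ for all $n$. The pointwise limit $r$ satisfies $r-r_n\in I_n$ for all $n$ and maps to the given family.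

Let $K_n=\ker(S_n\to S_{n-1})$. The epimorphisms $S_n\to S_{n-1}$ of semisimple modules split. So $S_n\cong K_1\oplus\dots\oplus K_n$ compatibly with projections, and by (8) $S\cong\prod_{n\ge1}K_n$ as left $S$-modules, with $S\to S_n$ the projection onto the first $n$ factors. Each $K_n=\bigoplus_jT_{n,j}$ is a finite direct sum of simple modules.

An endomorphism $\pi$ of ${}_SS$ is right multiplication by $\pi(1)$. If $\pi$ is a projection, $\pi(1)$ is an idempotent, and complementary or orthogonal projections give orthogonal idempotents. So we get orthogonal idempotents $\varepsilon_{n,j}\in S$ for the projections onto $T_{n,j}$, and idempotents $g_n$ for the projections onto $\prod_{l>n}K_l$. They satisfy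
$$g_0=1,\quad g_mg_n=g_{\max(m,n)},\quad g_{n-1}-g_n=\sum_j\varepsilon_{n,j},\quad Sg_n=\ker(S\to S_n)=(I_n+H)/H. \tag{9}$$
For $\varepsilon=\varepsilon_{n,j}$ the module $S\varepsilon=T_{n,j}$ is simple, so $\varepsilon S\varepsilon\cong\mathrm{End}_S(S\varepsilon)^{op}$ is a division ring.

It is instructive to look at (8) in the counterexample, with $\mathfrak B$ in place of $\{I_n\}$ and $H=\ker\sigma$. By (5), $N_{\alpha,F}+H=\sigma^{-1}(U_F)$. Since $H^2=0$, every maximal left ideal contains $H$; and $R/\sigma^{-1}(U_F)\cong k^{F\cup\{\infty\}}$ is semisimple. So there $N_{\alpha,F}^\sharp=N_{\alpha,F}+H$, and the intersection of all these is $H$: the analogues of Steps 3 and 4 hold. But the analogue of (8) is the map $B^+\to\varprojlim_FB^+/U_F=k^{\omega\cup\{\infty\}}$, which is not surjective. For a sequence of ideals one can correct the $r_n$ one after another and then take the limit. For the uncountable system $\mathfrak B$ this is not possible.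

**Step 8: a convergent lift.** We could now lift the $\varepsilon_{n,j}$ one at a time as in the finitely generated case, but nothing in that procedure makes the remainders tend to $0$ pointwise, and then the images of the lifts need not add up to $M$. So we lift the remainders $g_n$ first, and keep control of them. We construct $0=k_0<k_1<\cdots$ and idempotents
$$f_0=1,\qquad f_n\in f_{n-1}Rf_{n-1}\cap I_n,\qquad f_n\text{ lifting }g_{k_n}.$$
Given $f=f_{n-1}$, the left ideal $(I_n:f)$ is open by Step 1, so we can choose $k_n>k_{n-1}$ with $I_{k_n}f\subset I_n$. By (9), $g_{k_n}\in(I_{k_n}+H)/H$, so $g_{k_n}$ has a lift $b\in I_{k_n}$. Put $a=fbf$. Then $bf\in I_{k_n}f\subset I_n$, and $I_n$ is a left ideal, so $a\in fRf\cap I_n$. Modulo $H$, $a$ becomes $g_{k_{n-1}}g_{k_n}g_{k_{n-1}}=g_{k_n}$, an idempotent. So $a^2-a\in H$, and Step 6 gives an idempotent $f_n\in fRf\cap I_n$ lifting $g_{k_n}$.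

Put $e_n=f_{n-1}-f_n$ for $n\ge1$. Since $f_n\in f_{n-1}Rf_{n-1}$, the $e_n$ are orthogonal idempotents, and $1-\sum_{l\le n}e_l=f_n\in I_n$. For $m\in M$ we have $I_k\subset\mathrm{Ann}(m)$ for some $k$, so $f_nm=0$ and $m=\sum_{l\le n}e_lm$ for $n\ge k$. Hence $M=\bigoplus_{n\ge1}e_nM$.

**Step 9: finite refinement and local endomorphism rings.** The idempotent $e_n$ lifts $g_{k_{n-1}}-g_{k_n}$, which by (9) is a finite sum $\varepsilon_1+\dots+\varepsilon_q$ of orthogonal idempotents from the family $(\varepsilon_{l,j})$. Suppose orthogonal idempotents $d_1,\dots,d_{i-1}\in e_nRe_n$ lifting $\varepsilon_1,\dots,\varepsilon_{i-1}$ are found. Let $f'=e_n-d_1-\dots-d_{i-1}$, an idempotent lifting $\varepsilon_i+\dots+\varepsilon_q$, and let $b\in R$ lift $\varepsilon_i$. Then $f'bf'$ lifts $\varepsilon_i$, and Step 6 gives an idempotent $d_i\in f'Rf'$ lifting $\varepsilon_i$; it is orthogonal to $d_1,\dots,d_{i-1}$. In the end $e_n-\sum_id_i$ is an idempotent in $H$, so it is $0$ by Step 5, and $e_nM=\bigoplus_id_iM$.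

Thus $M$ is a direct sum of modules $dM$, where $d=d^2$ lifts some $\varepsilon=\varepsilon_{l,j}$. Here $\mathrm{End}_A(dM)=dRd$, and $dRd\cap H=dHd$, so $dRd/dHd\cong\varepsilon S\varepsilon$ is a division ring. Let $h\in dHd$. By Step 5, $1-h$ is invertible in $R$, and it commutes with $d$. So $d-h=d(1-h)$ has the inverse $d(1-h)^{-1}$ in $dRd$. Hence the ideal $dHd$ is contained in the Jacobson radical of $dRd$, and $dRd$ is local. This proves Proposition 7. $\square$

## Direct sums, and the cardinal $\aleph_1$

*Proof of Theorem 2.* Let $M=\bigoplus_jN_j$ with all $N_j$ countably generated, and let $M$ be $\Sigma$-coperfect over $R$. By Lemma 6 each $N_j$ is $\Sigma$-coperfect over $\mathrm{End}_A(N_j)$. By Proposition 7 each $N_j$ is a direct sum of modules with local endomorphism rings, and therefore so is $M$. Since $M$ is coperfect over $R$, being a submodule of $M^{(\omega)}$, Lemma 3 shows that this decomposition of $M$ is locally T-nilpotent, hence perfect. $\blacksquare$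

In particular every countably generated module satisfies the implication, so a counterexample needs an uncountable generating set. The module of Theorem 1 is generated by $\aleph_1$ elements. So $\aleph_1$ is exactly the least cardinality of a generating set of a counterexample.
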